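\title{Robust bounded orbits of linear cocycles over subshifts of finite type}

\begin{abstract}
Let $\sigma$ be a transitive two-sided subshift of finite type on an infinite space and let $d\ge2$. We show that every continuous $\mathrm{GL}(d,\mathbb R)$ cocycle over $\sigma$ that has no dominated splitting and is neither uniformly volume expanding nor uniformly volume contracting is a $\mathcal C^0$-limit of locally constant cocycles that have a fiberwise bounded orbit robustly: the bounded orbit exists for every perturbation that is small in the summable variation norm, in particular in any H\"older norm, and the bounded orbits fill a compact invariant set of positive entropy. Conversely, no cocycle near one with a dominated splitting, or near a uniformly volume expanding or contracting one, has a bounded orbit. This answers a question of Nassiri, Rajabzadeh and Reshadat.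
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Cocycles and bounded orbits}
Let $\mathcal A$ be a finite alphabet and let $\Sigma\subset\mathcal A^{\mathbb Z}$ be a two-sided subshift of finite type, that is, the set of all bi-infinite sequences in which none of finitely many given forbidden words occurs. The shift $\sigma:\Sigma\to\Sigma$ is $(\sigma x)_i=x_{i+1}$, and $\Sigma$ is compact for the metric $\mathrm{dist}(x,y)=\vartheta^{\min\{|i|\,:\,x_i\ne y_i\}}$, where $0<\vartheta<1$ is fixed. We assume that $\Sigma$ is infinite and that $\sigma$ is \emph{transitive}: for nonempty open sets $U,V\subset\Sigma$ there is $n\ge1$ with $\sigma^n(U)\cap V\neq\emptyset$. The base $\sigma$ and the dimension $d\ge2$ are fixed throughout.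

A \emph{cocycle} is a continuous map $A:\Sigma\to\mathrm{GL}(d,\mathbb R)$. Its iterates are $A_n(x)=A(\sigma^{n-1}x)\cdots A(x)$ for $n\ge1$, $A_0(x)=\mathrm{Id}$ and $A_{-n}(x)=A_n(\sigma^{-n}x)^{-1}$. They satisfy, for all $n,j\in\mathbb Z$,
\begin{equation}\label{eq:cocycle}
A_{n+j}(x)=A_n(\sigma^jx)A_j(x),\qquad A_n(x)^{-1}=A_{-n}(\sigma^nx).
\end{equation}
Vectors carry the Euclidean norm and matrices the operator norm. Cocycles are compared in the norm $\|\Delta\|_{\mathcal C^0}=\sup_x\|\Delta(x)\|$, and $\alpha$-H\"older cocycles, for $\alpha>0$, in the norm $\|\Delta\|_{\mathcal C^\alpha}=\|\Delta\|_{\mathcal C^0}+|\Delta|_\alpha$, where $|\Delta|_\alpha=\sup_{x\ne y}\|\Delta(x)-\Delta(y)\|/\mathrm{dist}(x,y)^\alpha$.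

The orbit of $x$ is \emph{bounded} for $A$ if
\[
\sup_{n\in\mathbb Z}\max\bigl(\|A_n(x)\|,\|A_n(x)^{-1}\|\bigr)<\infty .
\]
By \eqref{eq:cocycle} this says that between any two times along the orbit of $x$ no vector is expanded or contracted by more than a fixed factor. Let $\mathcal B$ be the set of cocycles with at least one bounded orbit. Its \emph{$\mathcal C^\alpha$-interior} $\mathrm{int}_{\mathcal C^\alpha}\mathcal B$ is the interior of the set of $\alpha$-H\"older cocycles in $\mathcal B$, taken in the space of $\alpha$-H\"older cocycles with the $\mathcal C^\alpha$ topology.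

Along a bounded orbit, volumes stay bounded away from $0$ and $\infty$, and so does the ratio of the lengths of any two vectors. Three classes of cocycles violate one of these properties at every point, at an exponential rate.
\begin{itemize}
\item $\mathcal V^+$, the \emph{uniformly volume expanding} cocycles: $\inf_x|\det A_n(x)|>1$ for some $n\in\mathbb N$.
\item $\mathcal V^-$, the \emph{uniformly volume contracting} cocycles: $\sup_x|\det A_n(x)|<1$ for some $n\in\mathbb N$.
\item $\mathcal D$, the cocycles with a \emph{dominated splitting}: a continuous splitting $\mathbb R^d=E(x)\oplus F(x)$ with constant dimensions $\dim E,\dim F\ge1$, invariant in the sense that $A(x)E(x)=E(\sigma x)$ and $A(x)F(x)=F(\sigma x)$, together with constants $C>0$ and $0<\lambda<1$ such that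
\[
\|A_n(x)|_{E(x)}\|\;\|A_n(x)^{-1}|_{F(\sigma^nx)}\|\le C\lambda^n\qquad(x\in\Sigma,\ n\ge0).
\]
Equivalently, $\|A_n(x)w\|/\|A_n(x)v\|\le C\lambda^n$ for all unit vectors $w\in E(x)$ and $v\in F(x)$: vectors of $E$ lose against vectors of $F$.
\end{itemize}
Let $\mathcal N$ be the complement of $\mathcal D\cup\mathcal V^-\cup\mathcal V^+$ in the space of continuous cocycles. The following question is posed in \cite{NRR}: how big is the $\mathcal C^\alpha$-interior of $\mathcal B$, and is it $\mathcal C^0$-dense in $\mathcal N$? In precise form: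

\medskip
\noindent\textbf{Question.} \emph{Is it true that for every $\alpha>0$ every cocycle in $\mathcal N$ can be approximated arbitrarily well in the $\mathcal C^0$ distance by cocycles in $\mathrm{int}_{\mathcal C^\alpha}\mathcal B$, which may depend on $\alpha$?}

\subsection*{What the simplest cases suggest}
The constant cocycle $A\equiv\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ has $A_n\equiv\left(\begin{smallmatrix}1&n\\0&1\end{smallmatrix}\right)$. It is not in $\mathcal B$, but it is in $\mathcal N$: its determinant is $1$, and $\|A_nw\|/\|A_nv\|\ge(1+n)^{-2}$ for unit vectors. So $\mathcal N$ is larger than $\mathcal B$, and density is the most one can ask for. The constant cocycle $\mathrm{Id}$ is in $\mathcal B$ but not in its interior, since $e^t\,\mathrm{Id}\in\mathcal V^+$ for $t>0$.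

The last example points to the real difficulty: a single bounded orbit is never robust. If the orbit of $x$ is bounded for both $e^tA$ and $e^{s}A$, then $e^{n(t-s)}$ is bounded in $n\in\mathbb Z$, so $t=s$. Since $e^tA\to A$ in $\mathcal C^\alpha$ as $t\to0$, a cocycle $A$ in $\mathrm{int}_{\mathcal C^\alpha}\mathcal B$ must offer a different orbit for each small $t$, and for all but countably many $t$ a nonperiodic one. It is therefore not evident that the interior is nonempty. The reason to guess a positive answer is that a point of $\Sigma$ is built by an infinite sequence of choices, and these choices can be used as a feedback control that corrects the product $A_n(x)$ while it is being formed. Section~\ref{sec:model} shows this in dimension one.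

\subsection*{Results}
For a map $\Delta$ from $\Sigma$ to the $d\times d$ matrices and $r\ge1$ put
\[
\mathrm{var}_r(\Delta)=\sup\{\|\Delta(x)-\Delta(y)\|: x_i=y_i \text{ for all }|i|<r\},\qquad
\|\Delta\|_{\mathrm{sv}}=\|\Delta\|_{\mathcal C^0}+\sum_{r\ge1}\mathrm{var}_r(\Delta).
\]
This is the summable variation norm. Points that agree for $|i|<r$ are at distance at most $\vartheta^r$, so $\mathrm{var}_r(\Delta)\le|\Delta|_\alpha\vartheta^{\alpha r}$ and
\begin{equation}\label{eq:svholder}
\|\Delta\|_{\mathrm{sv}}\le(1-\vartheta^\alpha)^{-1}\|\Delta\|_{\mathcal C^\alpha}.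
\end{equation}
A cocycle is \emph{locally constant} if it depends on finitely many coordinates $x_{-N},\dots,x_N$. It is then $\alpha$-H\"older for every $\alpha>0$, because two points with different values are at distance at least $\vartheta^N$.

\begin{theorem}\label{thm:main}
Let $A\notin\mathcal D\cup\mathcal V^-\cup\mathcal V^+$ be a continuous cocycle. For every $\delta>0$ there are a locally constant cocycle $\hat A$ with $\|\hat A-A\|_{\mathcal C^0}<\delta$ and a number $\tau>0$ such that every continuous cocycle $A'$ with $\|A'-\hat A\|_{\mathrm{sv}}\le\tau$ is in $\mathcal B$. In particular, $\hat A$ lies in the $\mathcal C^\alpha$-interior of $\mathcal B$ for all $\alpha>0$ simultaneously.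
\end{theorem}

So the answer to the Question is yes, with approximating cocycles that do not depend on $\alpha$. The bounded orbits found are abundant, and $\mathcal N$ cannot be replaced by a larger set.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] In Theorem~\ref{thm:main} one can choose $\hat A$, $\tau$ and constants $K,h>0$ so that, for every $A'$ as there, the compact invariant set
\[
Y_{A'}=\{y\in\Sigma:\ \|A'_n(\sigma^jy)\|\le K^2\ \text{ for all }n,j\in\mathbb Z\},
\]
all of whose points have bounded orbits, has topological entropy at least $h$.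
\item[(2)] For every $\alpha>0$,
\[
\overline{\mathrm{int}_{\mathcal C^\alpha}\mathcal B}^{\,\mathcal C^0}=\overline{\mathcal B}^{\,\mathcal C^0}=\text{complement of }\mathcal D\cup\mathcal V^-\cup\mathcal V^+ .
\]
\end{enumerate}
\end{theorem}

Both hypotheses on the base are needed. If $\Sigma$ is a single periodic orbit, the scaling argument above shows that $\mathcal B$ has empty interior, although $\mathrm{Id}\in\mathcal N$. If $\Sigma$ is the disjoint union of two full shifts and $A$ equals $2\,\mathrm{Id}$ on one and $\frac12\mathrm{Id}$ on the other, then $A\in\mathcal N$, but every cocycle $\mathcal C^0$-close to $A$ expands volume on one piece and contracts it on the other, and has no bounded orbit.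

\subsection*{Plan of the proof}
We present $\Sigma$ by a graph and consider the semigroup of all matrix products along loops at a base vertex, where each factor may be perturbed slightly (Section~\ref{sec:loops}). The central fact is that this semigroup contains $\mathrm{GL}^+(d,\mathbb R)$, the group of matrices of positive determinant. It is proved in three steps: the absence of domination lets us move any subspace onto a vector of any subspace of complementary dimension (Section~\ref{sec:exchange}); this and the absence of uniform volume growth give loops with almost zero exponents (Section~\ref{sec:exponents}); such a loop is perturbed to one of finite order (Section~\ref{sec:group}). We then realize finitely many prescribed matrices by uniquely decodable words, which defines $\hat A$ (Section~\ref{sec:coding}), and run the feedback control with these words (Section~\ref{sec:feedback}). Sections~\ref{sec:entropy} and~\ref{sec:converse} prove the two parts of Theorem~\ref{thm:more}.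

\section{The control mechanism in dimension one}\label{sec:model}

Let $\Sigma=\{+1,-1\}^{\mathbb Z}$ and consider positive scalar cocycles $e^{\varphi}$, whose iterates are the exponentials of the sums $S_n\varphi(x)=\sum_{i=0}^{n-1}\varphi(\sigma^ix)$. Let $\hat\varphi(x)=x_0$, and let $\varphi=\hat\varphi+\Delta$ with $\|\Delta\|_{\mathrm{sv}}\le\tau\le1$. We look for an orbit along which the sums of $\varphi$ are bounded.

For $\hat\varphi$ the rule is evident: write the symbol $-1$ when the current sum is nonnegative and $+1$ when it is negative. For $\varphi$ the current sum is not defined until the whole future is chosen. So we fill the future provisionally. Given $\omega_0,\dots,\omega_{k-1}$, let $x^{(k)}$ have these symbols at the positions $0,\dots,k-1$ and $+1$ elsewhere, let $s_k=S_k\varphi(x^{(k)})$, and set $\omega_k=-1$ if $s_k\ge0$ and $\omega_k=+1$ if $s_k<0$.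

Changing the future costs little. If $x_i=y_i$ for all $i<k$, then for $0\le n<k$ the points $\sigma^nx$ and $\sigma^ny$ agree for $|i|<k-n$, so $\hat\varphi$ takes the same value at both and
\begin{equation}\label{eq:modelcomp}
|S_k\varphi(x)-S_k\varphi(y)|\le\sum_{n=0}^{k-1}\mathrm{var}_{k-n}(\Delta)\le\sum_{r\ge1}\mathrm{var}_r(\Delta).
\end{equation}
Apply this to $x^{(k)}$ and $x^{(k+1)}$. Since $s_{k+1}=S_k\varphi(x^{(k+1)})+\omega_k+\Delta(\sigma^kx^{(k+1)})$, we get $|s_{k+1}-s_k-\omega_k|\le\tau$. If $0\le s_k\le1+\tau$ then $-1-\tau\le s_{k+1}\le2\tau$, and if $-1-\tau\le s_k<0$ then $-2\tau\le s_{k+1}\le1+\tau$. Hence $|s_k|\le1+\tau$ for all $k$. For $j\le k$ we compare $x^{(k)}$ directly with $x^{(j)}$ and get $|S_j\varphi(x^{(k)})|\le1+2\tau$. So every sum of $\varphi$ over a time interval inside $[0,k]$ along the orbit of $x^{(k)}$ is at most $2+4\tau$ in absolute value, and any limit point $y$ of $\sigma^{\lfloor k/2\rfloor}x^{(k)}$ has all its sums, forward and backward, bounded by $2+4\tau$.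

Two features carry over to the general case. First, the control has a margin: one of the two moves $\pm1$ brings any state in $[-1-\tau,1+\tau]$ into $[-1,1]$, and the error $\tau$ is absorbed anew at each step. Second, the bound \eqref{eq:modelcomp} does not depend on $k$. This is the only place where summable variation is used; the $\mathcal C^0$ norm alone would give the bound $2k\|\Delta\|_{\mathcal C^0}$.

In dimension $d$ the state is a matrix $g$ with $\|g-\mathrm{Id}\|\le\frac14$, and the moves are finitely many matrices $B_1,\dots,B_m$ such that some $B_ig$ is within $\frac18$ of $\mathrm{Id}$. Such matrices exist by compactness. The work lies in showing that a small perturbation of an arbitrary $A\in\mathcal N$ has them as products along words that can be concatenated freely.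

\section{Perturbed loops}\label{sec:loops}

From here to the end of Section~\ref{sec:entropy} we fix $A\in\mathcal N$ and $\delta>0$. Let $K_A\ge1$ bound $\|A(x)\|$ and $\|A(x)^{-1}\|$ for all $x$, and fix $\varepsilon$ with
\[
0<\varepsilon<\tfrac14,\qquad(2K_A+1)\,\varepsilon<\delta .
\]

\subsection*{The graph}
Call a finite word \emph{admissible} if it occurs in some point of $\Sigma$. For an integer $N_0\ge1$ let $G$ be the directed graph whose vertices are the admissible words of length $2N_0$ and whose edges are the admissible words of length $2N_0+1$, each going from its prefix to its suffix of length $2N_0$. For $x\in\Sigma$ and $j\in\mathbb Z$ let $e_j(x)=x_{j-N_0}\cdots x_{j+N_0}$ be the edge of $x$ at time $j$ and $p_j(x)$ its initial vertex; its terminal vertex is $p_{j+1}(x)$. If $2N_0+1$ is at least the length of every forbidden word, then $x\mapsto(e_j(x))_{j\in\mathbb Z}$ is a bijection from $\Sigma$ onto the bi-infinite paths of $G$. For an edge $e$ let $[e]=\{x:e_0(x)=e\}$, a nonempty cylinder. By uniform continuity we fix $N_0$ so large that also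
\begin{equation}\label{eq:osc}
\|A(x)-A(y)\|<\varepsilon\quad\text{whenever }x,y\in[e]\text{ for some edge }e .
\end{equation}

Transitivity, applied to the cylinders $\{x:p_0(x)=p\}$ and $\{x:p_0(x)=p'\}$, shows that any vertex $p$ is joined to any vertex $p'$ by a path of length at least $1$. If every vertex had only one outgoing edge, $G$ would be a single cycle and $\Sigma$ would be finite. So there is a vertex $o$ with at least two outgoing edges. We fix it; \emph{loop} means a path of length at least $1$ from $o$ to $o$.

\subsection*{Paths with matrices}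
By \eqref{eq:osc}, $A$ is almost constant on each $[e]$, so we may forget the orbit and attach matrices to edges. Let $0<s<1$. An \emph{$s$-path} from $p$ to $p'$ is a sequence $(e_1,M_1),\dots,(e_n,M_n)$, $n\ge1$, where $e_1\cdots e_n$ is a path from $p$ to $p'$ and
\[
M_j=R_jA(x_j),\qquad x_j\in[e_j],\qquad\|R_j-\mathrm{Id}\|<s .
\]
The points $x_j$ are unrelated to each other, and an edge that is traversed twice may carry two different matrices. The \emph{product} of the $s$-path is $M_n\cdots M_1$. A \emph{$0$-path} is one with all $R_j=\mathrm{Id}$; it is an $s$-path for every $s$. Every path becomes a $0$-path by a choice of points $x_j$, and an orbit segment gives the $0$-path with edges $e_0(x),\dots,e_{n-1}(x)$, matrices $A(x),\dots,A(\sigma^{n-1}x)$ and product $A_n(x)$. Concatenation $\gamma\gamma'$ is written in the order of traversal, so its product is the product of $\gamma'$ times the product of $\gamma$. An \emph{$s$-loop} is an $s$-path from $o$ to $o$.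

Let $S^s\subset\mathrm{GL}(d,\mathbb R)$ be the set of products of $s$-loops. It is a semigroup, because $s$-loops can be concatenated. It is open, because varying the last $R_n$ in the open ball $\|R_n-\mathrm{Id}\|<s$ fills a neighborhood of the product. The next three sections prove the following.

\begin{proposition}\label{prop:group}
The semigroup $S^{2\varepsilon}$ equals $\mathrm{GL}^+(d,\mathbb R)$ or $\mathrm{GL}(d,\mathbb R)$. In particular it is a group.
\end{proposition}

\section{Without domination, subspaces can be exchanged}\label{sec:exchange}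

\begin{lemma}[Exchange lemma]\label{lem:exchange}
Let $1\le i\le d-1$ and let $F_o,E_o\subset\mathbb R^d$ be subspaces of dimensions $i$ and $d-i$. Then there is $X\in S^\varepsilon$ with $XF_o\cap E_o\neq0$.
\end{lemma}

This is the only place where $A\notin\mathcal D$ is used. We prove the contrapositive: if no $\varepsilon$-loop brings $F_o$ to meet $E_o$, then forward images of $F_o$ and backward images of $E_o$ converge to a dominated splitting. All perturbations are of rank one: for vectors $u\neq0$ and $u'$,
\begin{equation}\label{eq:rankone}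
R=\mathrm{Id}+\frac{(u'-u)u^{T}}{\|u\|^2}\quad\text{satisfies}\quad Ru=u',\qquad\|R-\mathrm{Id}\|=\frac{\|u'-u\|}{\|u\|}.
\end{equation}

The mechanism is the following. Take a vector $v$ in a forward image of $F_o$ and a vector $w$ in a backward image of $E_o$, with iterates $v_j,w_j$ along an orbit and $r_j=\|w_j\|/\|v_j\|$. We try to steer $v$ to a multiple of $w$ through vectors $v_j+c_jw_j$, and we measure progress by the slope $z_j=c_jr_j$. Applying $A$ multiplies the slope by $r_j/r_{j-1}$, a small perturbation adds a fixed amount $\beta$ to it, and once it reaches a fixed threshold $\kappa$ one more perturbation removes $v_j$ altogether. For the constant matrix $\mathrm{diag}(1,r)$ and the two coordinate vectors, $r_j=r^j$ and $z_j=\beta(1+r+\dots+r^{j-1})$. The slope stays below $\kappa$ forever exactly when $r\le1-\beta/\kappa$. So failure to steer forces a definite rate of domination, and the proof shows that the same rate appears in general.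

\begin{proof}
Suppose $XF_o\cap E_o=0$ for all $X\in S^\varepsilon$. For a vertex $p$ let $\mathcal F_p$ be the set of subspaces $XF_o$ with $X$ the product of a $0$-path from $o$ to $p$, and let $\mathcal E_p$ be the set of subspaces $Y^{-1}E_o$ with $Y$ the product of a $0$-path from $p$ to $o$. Both are nonempty by transitivity. If $X$ is the product of an $\varepsilon$-path from $o$ to $p$, then
\begin{equation}\label{eq:transverse}
XF_o\cap E=0\qquad\text{for all }E\in\mathcal E_p ,
\end{equation}
for if $E=Y^{-1}E_o$ met $XF_o$, then $YXF_o\cap E_o\neq0$ with $YX\in S^\varepsilon$.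

\emph{Step 1: angles.} Let $F\in\mathcal F_p$ and $E\in\mathcal E_p$. We claim that
\begin{equation}\label{eq:angle}
\|v+w\|\ge\tfrac\varepsilon2\max(\|v\|,\|w\|)\qquad(v\in F,\ w\in E).
\end{equation}
First, unit vectors $v\in F$ and $w\in E$ satisfy $\|v-w\|\ge\varepsilon$. Otherwise \eqref{eq:rankone} gives $R$ with $Rv=w$ and $\|R-\mathrm{Id}\|<\varepsilon$; multiplying the last matrix of the $0$-path that defines $F$ by $R$, we obtain an $\varepsilon$-path that maps $F_o$ to $RF\ni w$, against \eqref{eq:transverse}. Now let $\|v\|=1$, $w\ne0$ and $\hat w=w/\|w\|$. Then $\varepsilon\le\|v+\hat w\|\le\|v+w\|+\bigl|1-\|w\|\bigr|\le2\|v+w\|$. By scaling, $\|v+w\|\ge\frac\varepsilon2\|v\|$ for all $v,w$. The inequality $\|v-w\|\ge\varepsilon$ is symmetric in $F$ and $E$, so the bound by $\frac\varepsilon2\|w\|$ follows by exchanging the roles.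

\emph{Step 2: the exponential estimate.} Put
\[
\beta=\varepsilon^2/8,\qquad\kappa=1+4/\varepsilon,\qquad\lambda=1-\beta/\kappa\in(0,1),\qquad C=\frac{K_A^2}{\lambda(1-\lambda)}\ge1 .
\]
Let $x\in\Sigma$, $n\ge1$, $F_0\in\mathcal F_{p_0(x)}$ and $E_n\in\mathcal E_{p_n(x)}$. For $0\le j\le n$ set $F_j=A_j(x)F_0$ and $E_j=A_{n-j}(\sigma^jx)^{-1}E_n$. Extending the defining $0$-paths by orbit segments of $x$ shows $F_j\in\mathcal F_{p_j(x)}$ and $E_j\in\mathcal E_{p_j(x)}$, and $E_j=A_j(x)E_0$ by \eqref{eq:cocycle}. We claim that for nonzero $v\in F_0$ and $w\in E_0$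
\begin{equation}\label{eq:dom}
\frac{\|A_n(x)w\|}{\|A_n(x)v\|}\le C\lambda^n\,\frac{\|w\|}{\|v\|}.
\end{equation}
We may take unit vectors. Let $v_j=A_j(x)v\in F_j$, $w_j=A_j(x)w\in E_j$, $r_j=\|w_j\|/\|v_j\|$, and
\[
c_0=0,\qquad c_j=c_{j-1}+\beta/r_j\quad(1\le j\le n).
\]
We show that $c_mr_m<\kappa$ for $1\le m\le n$. Suppose $c_mr_m\ge\kappa$. Let $u_j=v_j+c_jw_j$ and $u_j'=A(\sigma^{j-1}x)u_{j-1}=v_j+c_{j-1}w_j$. The difference $u_j-u'_j=(\beta/r_j)w_j$ has norm $\beta\|v_j\|$, and $\|u_j'\|\ge\frac\varepsilon2\|v_j\|$ by \eqref{eq:angle}. So \eqref{eq:rankone} gives $R_j$ with $R_ju'_j=u_j$ and $\|R_j-\mathrm{Id}\|\le2\beta/\varepsilon=\varepsilon/4$. At time $m$,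
\[
\|u_m\|\ge c_m\|w_m\|-\|v_m\|=(c_mr_m-1)\|v_m\|\ge(4/\varepsilon)\|v_m\| ,
\]
so \eqref{eq:rankone} gives $R_*$ with $R_*u_m=u_m-v_m=c_mw_m$ and $\|R_*-\mathrm{Id}\|\le\varepsilon/4$. Moreover $\|R_*R_m-\mathrm{Id}\|\le\varepsilon/2+\varepsilon^2/16<\varepsilon$. Follow the $0$-path that defines $F_0$ by the edges $e_0(x),\dots,e_{m-1}(x)$ with the matrices $R_jA(\sigma^{j-1}x)$ for $1\le j<m$ and $R_*R_mA(\sigma^{m-1}x)$. This is an $\varepsilon$-path from $o$ to $p_m(x)$. Its second part maps $u_0=v\in F_0$ to $c_mw_m$, a nonzero vector of $E_m\in\mathcal E_{p_m(x)}$. This contradicts \eqref{eq:transverse}.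

Thus $c_m-c_{m-1}=\beta/r_m>(\beta/\kappa)c_m$, that is, $c_{m-1}<\lambda c_m$ for $1\le m\le n$. Since $c_1=\beta\|v_1\|/\|w_1\|\ge\beta K_A^{-2}$, we get $c_n\ge\lambda^{-(n-1)}\beta K_A^{-2}$ and $r_n<\kappa/c_n\le(\kappa/\beta)K_A^2\lambda^{n-1}=C\lambda^n$. This is \eqref{eq:dom}.

\emph{Step 3: a splitting along each orbit.} Subspaces of a given dimension form a compact space, in which $F^k\to F$ means that the orthogonal projections converge; every vector of $F$ is then a limit of vectors of $F^k$, and $M^kF^k\to MF$ if $M^k\to M$ in $\mathrm{GL}(d,\mathbb R)$. Call a family $(F_j,E_j)_{j\in\mathbb Z}$ of subspaces of dimensions $i$ and $d-i$ a \emph{uniform splitting along $x$} if $A(\sigma^jx)F_j=F_{j+1}$, $A(\sigma^jx)E_j=E_{j+1}$, each pair $(F_j,E_j)$ satisfies \eqref{eq:angle}, and \eqref{eq:dom} holds at $\sigma^jx$ for all $j\in\mathbb Z$, $n\ge1$ and nonzero $v\in F_j$, $w\in E_j$. By \eqref{eq:angle}, $F_j\cap E_j=0$, so $\mathbb R^d=E_j\oplus F_j$. All these conditions are closed: if $x^k\to x$ and uniform splittings along $x^k$ converge for each $j$, the limit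 is a uniform splitting along $x$.

A uniform splitting exists along every $x$. For each $n$ choose $F^n_{-n}\in\mathcal F_{p_{-n}(x)}$ and $E^n_n\in\mathcal E_{p_n(x)}$, and transport the first forward and the second backward by $A$ to subspaces $F^n_j\in\mathcal F_{p_j(x)}$, $E^n_j\in\mathcal E_{p_j(x)}$ for $-n\le j\le n$. Step 1 applies at each such time, and Step 2 applies between any two times $j<k$ in $[-n,n]$, with the point $\sigma^jx$ and the subspaces $F^n_j$ and $E^n_k$. By a diagonal argument, a subsequence converges for every $j\in\mathbb Z$, and the limit is a uniform splitting along $x$.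

It is unique. Let $(F_j,E_j)$ and $(F_j',E'_j)$ be two of them, and suppose $E_0\neq E_0'$. As the dimensions are equal, there are $w\in E_0\setminus E'_0$ and $w'\in E'_0\setminus E_0$. Write $w'=v+\tilde w$ with $0\neq v\in F_0$ and $\tilde w\in E_0$. By \eqref{eq:angle} at time $n$ and \eqref{eq:dom},
\[
\frac{\|A_n(x)w\|}{\|A_n(x)w'\|}\le\frac2\varepsilon\,\frac{\|A_n(x)w\|}{\|A_n(x)v\|}\le\frac2\varepsilon\,C\lambda^n\frac{\|w\|}{\|v\|}\longrightarrow0\qquad(n\to+\infty).
\]
Exchanging the two splittings shows that the inverse ratio also tends to $0$, which is absurd. So $E_0=E'_0$. For $F_0$ we go backward: \eqref{eq:dom} at $\sigma^{-n}x$ reads $\|A_{-n}(x)v\|/\|A_{-n}(x)w\|\le C\lambda^n\|v\|/\|w\|$ for $v\in F_0$, $w\in E_0$, so under $A_{-n}(x)$ the vectors of $F_0$ lose against those of $E_0$, and the argument above with $E$ and $F$ interchanged gives $F_0=F'_0$. By invariance the two families coincide.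

\emph{Step 4: domination.} Let $E(x)=E_0$ and $F(x)=F_0$ for the uniform splitting along $x$. Shifting the index gives a uniform splitting along $\sigma x$, so uniqueness yields $E(\sigma x)=E_1=A(x)E(x)$ and $F(\sigma x)=F_1=A(x)F(x)$. If $x^k\to x$, every subsequence has a further subsequence along which the splittings converge for all $j$, and the limit is the uniform splitting along $x$; so $E$ and $F$ are continuous. Finally \eqref{eq:dom}, with $C\ge1$ for $n=0$, is the domination inequality. Thus $A\in\mathcal D$, a contradiction.
\end{proof}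

\section{Loops with almost zero exponents}\label{sec:exponents}

Let $\gamma$ be an $\varepsilon$-loop of length $n$ with product $M$. Its \emph{exponents} $\chi_1\ge\dots\ge\chi_d$ are the numbers $\frac1n\log|z|$, where $z$ runs over the eigenvalues of $M$ with multiplicity. Put
\[
L_j(\gamma)=\chi_1+\dots+\chi_j,\qquad\Phi(\gamma)=\sum_{j=1}^{d-1}\Bigl(L_j(\gamma)-\frac jd L_d(\gamma)\Bigr).
\]
Then $L_d(\gamma)=\frac1n\log|\det M|$. Each term of $\Phi$ is nonnegative, since the mean of the $j$ largest exponents is at least the mean of all. To reach the identity in the semigroup, we first need a loop whose exponents are so small that a perturbation spread over all its edges can cancel them. The quantity $L_d$ measures the volume growth and $\Phi$ the spread of the exponents. We begin with $L_d$; this is the only place where $A\notin\mathcal V^\pm$ is used.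

\begin{lemma}\label{lem:volume}
For every $\eta>0$ there is a $0$-loop $\gamma$ with $|L_d(\gamma)|<\eta$.
\end{lemma}

\begin{proof}
Fix $0$-paths from $o$ to each vertex and from each vertex to $o$, all of length at most $\ell_0$, and let $D_A=\max_x\bigl|\log|\det A(x)|\bigr|$. Since $A\notin\mathcal V^+$ and $\Sigma$ is compact, for each $n\ge1$ there is $x$ with $|\det A_n(x)|\le1$. Adding connecting paths before and after this orbit segment gives a $0$-loop of length at least $n$ whose product has $\log|\det|\le2\ell_0D_A$, so $L_d\le2\ell_0D_A/n$. For large $n$ this is a $0$-loop $\gamma_-$ with $L_d(\gamma_-)<\eta$. Since $A\notin\mathcal V^-$, for each $n$ there is $x$ with $|\det A_n(x)|\ge1$, and closing up gives a $0$-loop $\gamma_+$ with $L_d(\gamma_+)>-\eta$. If neither loop has $|L_d|<\eta$, then $L_d(\gamma_-)<0<L_d(\gamma_+)$. Let $n_\pm$ be the lengths. For $k,l\ge1$,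
\[
L_d(\gamma_-^k\gamma_+^l)=tL_d(\gamma_-)+(1-t)L_d(\gamma_+),\qquad t=\frac{kn_-}{kn_-+ln_+},
\]
and these values of $t$ are dense in $(0,1)$. So $|L_d(\gamma_-^k\gamma_+^l)|<\eta$ for suitable $k,l$.
\end{proof}

To reduce the spread we insert an exchange in the middle of a long power. For $d=2$ let $M=\mathrm{diag}(e^{n\chi},e^{-n\chi})$ with $\chi>0$, and let $X$ send the expanding axis to the contracting axis, so that its upper left entry vanishes. Then
\[
M^T\begin{pmatrix}0&x_{12}\\x_{21}&x_{22}\end{pmatrix}M^T=\begin{pmatrix}0&x_{12}\\x_{21}&e^{-2Tn\chi}x_{22}\end{pmatrix}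
\]
is bounded, as is its inverse, while the length of the loop tends to infinity; the exponents tend to $0$. In higher dimension one exchange mixes only across one gap $\chi_i-\chi_{i+1}$, and we must make sure that nothing is lost elsewhere. The sums $L_j$ are the right quantities for this because norms bound them from above. Recall that a matrix $M$ acts on $\wedge^j\mathbb R^d$ by $\wedge^jM(u_1\wedge\dots\wedge u_j)=Mu_1\wedge\dots\wedge Mu_j$, that $\wedge^j(MM')=\wedge^jM\,\wedge^jM'$, and that the eigenvalues of $\wedge^jM$ are the products of $j$ eigenvalues of $M$ with distinct indices. So the product $M$ of a loop $\gamma$ of length $n$ has $\wedge^jM$ of spectral radius $e^{nL_j(\gamma)}$. Recall also that the spectral radius of a linear map $N$ is at most $\|N\|$ and equals $\lim_{T\to\infty}\|N^T\|^{1/T}$.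

\begin{lemma}\label{lem:spread}
For every $\eta>0$ there is an $\varepsilon$-loop $\gamma$ with $|L_d(\gamma)|<\eta$ and $\Phi(\gamma)<\eta$.
\end{lemma}

\begin{proof}
We show that for an $\varepsilon$-loop $\gamma$ with $|L_d(\gamma)|<\eta$ and $\Phi(\gamma)>0$ there is an $\varepsilon$-loop $\gamma'$ with $|L_d(\gamma')|<\eta$ and $\Phi(\gamma')\le(1-\frac1{4d^3})\Phi(\gamma)$. Starting from the loop of Lemma~\ref{lem:volume}, finitely many such steps give $\Phi<\eta$.

Let $M,n,\chi_j$ belong to $\gamma$ and write $L_j=L_j(\gamma)$. Choose $i\in\{1,\dots,d-1\}$ that maximizes the gap $g=\chi_i-\chi_{i+1}$. Then $L_j-\frac jdL_d=\sum_{k\le j}(\chi_k-L_d/d)\le d(\chi_1-\chi_d)\le d^2g$, so $g\ge\Phi(\gamma)/d^3>0$. Let $F_o$ and $E_o$ be the sums of the generalized eigenspaces of $M$ for the exponents $\chi_1,\dots,\chi_i$ and $\chi_{i+1},\dots,\chi_d$. Conjugate eigenvalues have the same exponent and $g>0$, so these are real $M$-invariant subspaces of dimensions $i$ and $d-i$ with $\mathbb R^d=F_o\oplus E_o$. Lemma~\ref{lem:exchange} gives an $\varepsilon$-loop $\xi$, of length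 $\ell_\xi$ and product $X$, with $XF_o\cap E_o\neq0$. Let $\gamma_T=\gamma^T\xi\gamma^T$. It has length $2Tn+\ell_\xi$ and product $Z_T=M^TXM^T$.

Since $\log|\det Z_T|=2TnL_d+\log|\det X|$, we have $L_d(\gamma_T)\to L_d$ as $T\to\infty$. For every $j$,
\[
(2Tn+\ell_\xi)L_j(\gamma_T)\le\log\|\wedge^jZ_T\|\le2\log\|(\wedge^jM)^T\|+\log\|\wedge^jX\|=2TnL_j+o(T),
\]
so $\limsup_TL_j(\gamma_T)\le L_j$.

For $j=i$ there is a gain. Let $\Pi:\mathbb R^d\to F_o$ be the projection along $E_o$. It commutes with $M$, so $P=\wedge^i\Pi$ is a projection of $\wedge^i\mathbb R^d$ onto the line $\wedge^iF_o$ that commutes with $N=\wedge^iM$. Let $Q=\mathrm{Id}-P$, the projection onto the $N$-invariant complement $\ker P$. On the line $\wedge^iF_o$ the eigenvalue of $N$ has modulus $e^{nL_i}$. The remaining eigenvalues, those on $\ker P$, correspond to the index sets other than $\{1,\dots,i\}$, and the largest modulus among them is $e^{n(L_i-\chi_i+\chi_{i+1})}=e^{n(L_i-g)}$. Hence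
\[
\|N^TP\|\le e^{TnL_i+o(T)},\qquad\|N^TQ\|\le e^{Tn(L_i-g)+o(T)} .
\]
The map $\Pi X|_{F_o}:F_o\to F_o$ has a nontrivial kernel, because $X$ sends a nonzero vector of $F_o$ into $E_o$. Its determinant is zero, which says that $PYP=0$ for $Y=\wedge^iX$. Therefore
\[
\wedge^iZ_T=N^TYN^T=(N^TP)Y(N^TQ)+(N^TQ)Y(N^TP)+(N^TQ)Y(N^TQ),
\]
so $\|\wedge^iZ_T\|\le e^{Tn(2L_i-g)+o(T)}$ and $\limsup_TL_i(\gamma_T)\le L_i-g/2$.

Summing up, $\limsup_T\Phi(\gamma_T)\le\Phi(\gamma)-g/2\le(1-\frac1{2d^3})\Phi(\gamma)$. As $\Phi(\gamma)>0$, the loop $\gamma'=\gamma_T$ with $T$ large has the two required properties.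
\end{proof}

\section{From small exponents to the identity}\label{sec:group}

A semigroup that contains an element of finite order contains the identity. Since $S^{2\varepsilon}$ is open, it is enough to find in it a limit of matrices of finite order.

\begin{lemma}\label{lem:finiteorder}
A real invertible matrix all of whose eigenvalues have modulus $1$ is a limit of real matrices of finite order.
\end{lemma}

\begin{proof}
Let $M'$ be such a matrix. Decompose $\mathbb R^d$ into the invariant subspaces that belong to the nonreal eigenvalues, to the eigenvalue $1$ and to the eigenvalue $-1$. A real linear map has an invariant line or an invariant plane with nonreal eigenvalues; applying this repeatedly to quotients inside each of the three subspaces, we find a basis in which $M'$ is block upper triangular, with diagonal first the $2\times2$ blocks with nonreal eigenvalues $e^{\pm i\phi}$, then the entries $1$, then the entries $-1$. Group consecutive entries $1$ in pairs, and likewise the entries $-1$. This gives $2\times2$ diagonal blocks $\pm\left(\begin{smallmatrix}1&b\\0&1\end{smallmatrix}\right)$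 and leaves at most one $1\times1$ block $1$ and at most one $1\times1$ block $-1$. Write $\mathrm{Rot}(\phi)$ for the rotation by $\phi$. We change only the $2\times2$ diagonal blocks.
\begin{itemize}
\item A block with nonreal eigenvalues has the form $H\,\mathrm{Rot}(\phi)H^{-1}$ and is replaced by $H\,\mathrm{Rot}(\phi')H^{-1}$ with $\phi'$ near $\phi$.
\item A block $\pm\left(\begin{smallmatrix}1&b\\0&1\end{smallmatrix}\right)$ is replaced by $\pm\left(\begin{smallmatrix}\cos\theta&b\\-\sin^2\theta/b&\cos\theta\end{smallmatrix}\right)$ if $b\neq0$ and by $\pm\mathrm{Rot}(\theta)$ if $b=0$, with $\theta>0$ small. Up to the sign $\pm$, these have trace $2\cos\theta$ and determinant $1$, so the eigenvalues are $\pm e^{i\theta}$ and $\pm e^{-i\theta}$.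
\end{itemize}
Take all angles $\phi',\theta$ to be rational multiples of $\pi$, and choose them one after the other so that each new block has a pair of nonreal eigenvalues different from those already used. The new matrix is as close to $M'$ as we wish and is block upper triangular, so its eigenvalues are those of its diagonal blocks: $d$ distinct roots of unity. It is diagonalizable over $\mathbb C$, hence of finite order.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:group}]
Choose $\eta>0$ with $e^{2\eta}\varepsilon+e^{2\eta}-1<2\varepsilon$, and let $\gamma$ be the $\varepsilon$-loop of Lemma~\ref{lem:spread}, with matrices $M_j=R_jA(x_j)$, $1\le j\le n$, and product $M$. The first and the last term of $\Phi(\gamma)$ are $\chi_1-L_d/d$ and $L_{d-1}-\frac{d-1}dL_d=L_d/d-\chi_d$. Both are less than $\eta$, and $|L_d|<\eta$, so $|\chi_k|<2\eta$ for all $k$.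

The eigenvalues of $M$ may still have moduli far from $1$, since $n$ is large. We correct them by a small amount at each of the $n$ edges, along a flag that is carried around the loop. Let $0=H_0\subset H_1\subset\dots\subset H_s=\mathbb R^d$ be $M$-invariant subspaces such that each quotient $H_k/H_{k-1}$ is a line, or a plane on which $M$ has nonreal eigenvalues. The eigenvalues of $M$ on $H_k/H_{k-1}$ have a common modulus $e^{n\nu_k}$, where $\nu_k$ is one of the exponents, so $|\nu_k|<2\eta$. Let $H^j_k=M_j\cdots M_1H_k$, so that $H^0_k=H^n_k=H_k$. Let $R'_j$ be the symmetric matrix that acts as the scalar $e^{-\nu_k}$ on the orthogonal complement of $H^j_{k-1}$ in $H^j_k$, for each $k$. Then $\|R'_j\|\le e^{2\eta}$, $\|R_j'-\mathrm{Id}\|\le e^{2\eta}-1$, and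
\[
\|R'_jR_j-\mathrm{Id}\|\le\|R'_j\|\,\|R_j-\mathrm{Id}\|+\|R'_j-\mathrm{Id}\|<2\varepsilon .
\]
So the matrices $R'_jM_j$ define a $2\varepsilon$-loop. Each $R'_j$ preserves the flag $(H^j_k)_k$ and acts on $H^j_k/H^j_{k-1}$ as $e^{-\nu_k}$. Hence the product $M'$ of the new loop preserves $(H_k)_k$ and acts on $H_k/H_{k-1}$ as $e^{-n\nu_k}M$. All eigenvalues of $M'\in S^{2\varepsilon}$ have modulus $1$.

By Lemma~\ref{lem:finiteorder} the open semigroup $S^{2\varepsilon}$ contains a matrix of finite order, so it contains $\mathrm{Id}$ and a neighborhood $U=U^{-1}\subset\mathrm{GL}^+(d,\mathbb R)$ of $\mathrm{Id}$. The finite products of elements of $U$ form an open subgroup of $\mathrm{GL}^+(d,\mathbb R)$. An open subgroup is closed, its complement being a union of cosets, and $\mathrm{GL}^+(d,\mathbb R)$ is connected; so $S^{2\varepsilon}\supset\mathrm{GL}^+(d,\mathbb R)$. If $S^{2\varepsilon}$ contains some $g$ with $\det g<0$, it contains $g\,\mathrm{GL}^+(d,\mathbb R)$, the set of all matrices of negative determinant.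
\end{proof}

\section{Uniquely decodable words and the cocycle $\hat A$}\label{sec:coding}

\subsection*{The moves}
The ball $\{g:\|g-\mathrm{Id}\|\le\frac14\}$ is compact, and it is a convex set of invertible matrices containing $\mathrm{Id}$, so it lies in $\mathrm{GL}^+(d,\mathbb R)$. It is covered by the open sets $\{g:\|g_0^{-1}g-\mathrm{Id}\|<\frac18\}$ with $g_0$ in the ball. A finite subcover gives $B_1,\dots,B_m\in\mathrm{GL}^+(d,\mathbb R)$ such that
\begin{equation}\label{eq:moves}
\|g-\mathrm{Id}\|\le\tfrac14\ \Longrightarrow\ \|B_ig-\mathrm{Id}\|\le\tfrac18\ \text{ for some }i\in\{1,\dots,m\}.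
\end{equation}
Put $B_{i+m}=B_i$ for $1\le i\le m$. Each move will be realized by two different words; this leaves one free binary choice per step, which is used only for the entropy.

By Proposition~\ref{prop:group} each $B_i$ is the product of a $2\varepsilon$-loop. This does not yet define a cocycle: the loops may attach different matrices to the same edge, while a cocycle is a function of the point of $\Sigma$. We need words $\Gamma_1,\dots,\Gamma_{2m}$ such that a bi-infinite concatenation of them, seen as a bare path in $G$, tells which word and which position in it occupy time $0$. Since $S^{2\varepsilon}$ is a group, we can insert any markers into the words and cancel their effect on the product.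

\subsection*{The words}
Let $\mathcal R$ be the set of \emph{first-return loops}, the loops that meet $o$ only at their two ends. Cutting at the visits to $o$ factors every loop uniquely into elements of $\mathcal R$, and presents every bi-infinite path that visits $o$ infinitely often in both directions uniquely as a bi-infinite sequence over the alphabet $\mathcal R$. Write $|\cdot|_{\mathcal R}$ for the number of $\mathcal R$-letters and $|\cdot|$ for the number of edges. Each edge leaving $o$ can be continued to a path back to $o$, which we stop at the first return. As $o$ has two outgoing edges, there are $\mathsf a,\mathsf b\in\mathcal R$ that begin with different edges. This is where the infinitude of $\Sigma$ is used.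

Let $\gamma_0$ be a $2\varepsilon$-loop with product $\mathrm{Id}$, let $q=|\gamma_0|_{\mathcal R}$, and let the \emph{marker} be $\mu=\mathsf a^q\mathsf b^q$. As words over $\mathcal R$:
\begin{enumerate}
\item[(i)] \emph{$\mu$ does not occur in any power $\gamma_0^N$.} The word $\gamma_0^N$ has period $q$. If $\mathsf a^q$ occurs in it, all its letters equal $\mathsf a$, and $\mathsf b$ does not occur.
\item[(ii)] \emph{Two distinct occurrences of $\mu$ in an $\mathcal R$-sequence are disjoint.} Otherwise the prefix and the suffix of $\mu$ of some length $k$ with $1\le k<2q$ coincide. The suffix ends with $\mathsf b$, so the prefix does, and $k>q$. Then $\mathsf a^q\mathsf b^{k-q}=\mathsf a^{k-q}\mathsf b^q$, and counting the letters $\mathsf a$ gives $k=2q$, a contradiction.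
\end{enumerate}
Make $\mu$ a $0$-loop with product $M_\mu$, and make the \emph{tags} $\mathsf a^i\mathsf b$, $1\le i\le2m$, into $0$-loops with products $Q_i$. The matrices $M_\mu,Q_i,B_i$ lie in the group $S^{2\varepsilon}$, so there is a $2\varepsilon$-loop $\zeta_i$ with product $M_\mu^{-1}B_iM_\mu^{-1}Q_i^{-1}$. Let $\psi_i=\mu\,\mathsf a^i\mathsf b\,\zeta_i\,\mu$. Its product is $M_\mu(M_\mu^{-1}B_iM_\mu^{-1}Q_i^{-1})Q_iM_\mu=B_i$. We have no control over the letters of $\zeta_i$, which may contain $\mu$; the word boundaries will instead be recognized by a long stretch without markers. Fix $N$ with $Nq\ge\max_i|\psi_i|_{\mathcal R}$ and put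
\[
\Gamma_i=\gamma_0^N\psi_i,\qquad\text{a $2\varepsilon$-loop with product }B_i\qquad(1\le i\le2m);
\]
see Figure~\ref{fig:words}. For $i<i'$ the paths $\Gamma_i$ and $\Gamma_{i'}$ share the prefix $\gamma_0^N\mu\,\mathsf a^i$ and then continue with $\mathsf b$ and with $\mathsf a$, that is, with different edges. So the $\Gamma_i$ form a \emph{prefix code}: as edge words they are distinct and none is a prefix of another.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.7cm,y=0.7cm]
\draw[fill=gray!30] (0,0) rectangle (1.2,1); \node at (0.6,0.5) {$\mu$};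
\draw (1.2,0) rectangle (7.7,1); \node at (4.45,0.5) {$\gamma_0^N$};
\draw[fill=gray!30] (7.7,0) rectangle (8.9,1); \node at (8.3,0.5) {$\mu$};
\draw (8.9,0) rectangle (10.4,1); \node at (9.65,0.5) {$\mathsf a^i\mathsf b$};
\draw (10.4,0) rectangle (12.6,1); \node at (11.5,0.5) {$\zeta_i$};
\draw[fill=gray!30] (12.6,0) rectangle (13.8,1); \node at (13.2,0.5) {$\mu$};
\draw (16,0) -- (13.8,0) -- (13.8,1) -- (16,1); \node at (15.1,0.5) {$\gamma_0^N\cdots$};
\draw (-0.8,0) -- (0,0); \draw (-0.8,1) -- (0,1);
\draw[<->] (1.2,1.5) -- (13.8,1.5); \node at (7.5,1.95) {$\Gamma_i$};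
\draw[<->] (0,-0.5) -- (7.7,-0.5); \node at (3.85,-1) {long gap: $2q+Nq$ letters};
\draw[<->] (7.7,-0.5) -- (13.8,-0.5); \node at (10.75,-1) {$\psi_i$: at most $Nq$ letters};
\end{tikzpicture}
\caption{One word $\Gamma_i$ inside a bi-infinite concatenation, preceded by the final marker of the previous word. The marker $\mu$ cannot start in the long gap, while consecutive markers inside $\psi_i$ start fewer than $Nq$ letters apart. The long gaps locate the word boundaries.}\label{fig:words}
\end{figure}

Let $\hat\Omega$ be the set of pairs $(\omega,r)$ with $\omega\in\{1,\dots,2m\}^{\mathbb Z}$ and $0\le r<|\Gamma_{\omega_0}|$, a compact space. Let $\pi(\omega,r)\in\Sigma$ be the point whose path is $\cdots\Gamma_{\omega_{-1}}\Gamma_{\omega_0}\Gamma_{\omega_1}\cdots$, with $\Gamma_{\omega_0}$ starting at time $-r$. Thus the edge of $\pi(\omega,r)$ at time $0$ is the $(r+1)$-st edge of $\Gamma_{\omega_0}$, and $\sigma\pi(\omega,r)$ is $\pi(\omega,r+1)$, or $\pi(\omega',0)$ with $\omega'_j=\omega_{j+1}$ when $r+1=|\Gamma_{\omega_0}|$.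

\begin{lemma}[Unique decoding]\label{lem:decoding}
The map $\pi$ is a homeomorphism of $\hat\Omega$ onto a compact set $X\subset\Sigma$.
\end{lemma}

\begin{proof}
The edges of $\pi(\omega,r)$ in a finite time window depend only on $r$ and finitely many $\omega_j$, so $\pi$ is continuous. It remains to show that it is injective. The path of $x=\pi(\omega,r)$ determines its $\mathcal R$-sequence, and thus all occurrences of $\mu$ in it. Consider the last $\mu$ of $\psi_{\omega_j}$ and the first $\mu$ of $\psi_{\omega_{j+1}}$, which are separated by $\gamma_0^N$. An occurrence of $\mu$ starting between their starting points would be disjoint from both by (ii), so it would lie inside $\gamma_0^N$, against (i). Hence these two occurrences are consecutive, and their starting points are $2q+Nq$ letters apart. It also follows that every occurrence of $\mu$ starts between the start of the first and the start of the last $\mu$ of some $\psi_{\omega_j}$, ends included. So any other pair of consecutive occurrences lies inside one $\psi_{\omega_j}$, and its starting points are fewer than $|\psi_{\omega_j}|_{\mathcal R}\le Nq$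 letters apart. Thus $x$ determines the pairs of the first kind. Each word $\Gamma_{\omega_{j+1}}$ starts where the first marker of such a pair ends, so $x$ determines the times at which words start, and the edge words between them. As the $\Gamma_i$ are distinct edge words and $\Gamma_{\omega_0}$ is the one that covers time $0$, the point $x$ determines $(\omega,r)$.
\end{proof}

\subsection*{The cocycle}
For $x=\pi(\omega,r)\in X$ let $\hat A(x)$ be the matrix carried by the $(r+1)$-st edge of the $2\varepsilon$-loop $\Gamma_{\omega_0}$. This depends only on $(\omega_0,r)$, so by Lemma~\ref{lem:decoding} it is a continuous function on the compact set $X$ with finitely many values. By uniform continuity there is $N_1\ge N_0$ such that it takes the same value at points of $X$ that agree at the coordinates $-N_1,\dots,N_1$. Extend $\hat A$ to $\Sigma$ as a constant on each cylinder given by $x_{-N_1}\cdots x_{N_1}$: the value just defined if the cylinder meets $X$, and $A(y)$ for a chosen point $y$ of the cylinder otherwise. Then $\hat A$ is a locally constant cocycle. Each of these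 cylinders lies in one $[e]$, so for $x\in[e]$ we have $\hat A(x)=RA(z)$ with $z\in[e]$ and $\|R-\mathrm{Id}\|<2\varepsilon$. With \eqref{eq:osc},
\[
\|\hat A-A\|_{\mathcal C^0}\le2\varepsilon K_A+\varepsilon<\delta .
\]

For $\omega\in\{1,\dots,2m\}^{\mathbb Z}$ let $t_0=0$ and $t_{k+1}=t_k+|\Gamma_{\omega_k}|$ for $k\ge0$; the time $t_k$ depends only on $\omega_0,\dots,\omega_{k-1}$. We record what the construction gives. For $x=\pi(\omega,0)$,
\begin{equation}\label{eq:block}
\hat A_{|\Gamma_{\omega_k}|}(\sigma^{t_k}x)=B_{\omega_k}\qquad(k\ge0).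
\end{equation}
If $y=\pi(\omega',0)$ and $\omega_j=\omega'_j$ for all integers $j<k$, then
\begin{equation}\label{eq:agree}
\hat A(\sigma^nx)=\hat A(\sigma^ny)\quad(0\le n<t_k),\qquad x_i=y_i\quad(i<t_k).
\end{equation}
Indeed, before time $t_k$ the two points are in the same words at the same positions, and $x_i$ is the central symbol of the edge $e_i(x)$.

\section{Feedback control: proof of Theorem~\ref{thm:main}}\label{sec:feedback}

We repeat the argument of Section~\ref{sec:model} with the words $\Gamma_i$ in place of the symbols $\pm1$. The new point is that matrices do not commute: an error made at time $n$ is conjugated by the product up to time $n$. So the analogue of \eqref{eq:modelcomp} needs a bound on these products, and this bound must be carried along in the induction.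

\subsection*{Constants}
Let $\ell=\max_i|\Gamma_i|$, let $K_0\ge1$ bound $\|\hat A(x)^{\pm1}\|$, and let $K_1=2K_0$. If $\|A'-\hat A\|_{\mathcal C^0}\le1/K_1$, then $A'=\hat A(\mathrm{Id}+\hat A^{-1}(A'-\hat A))$ with $\|\hat A^{-1}(A'-\hat A)\|\le\frac12$, so $\|A'(x)^{\pm1}\|\le K_1$ for all $x$. Let $K=2K_1^\ell$ and $\rho=e^{K^2\tau}-1$, where $0<\tau\le1/K_1$ is so small that
\begin{equation}\label{eq:tau}
\tfrac14+\tfrac54\rho\le\tfrac12,\qquad\tfrac18+\tfrac54(1+\rho)\,\ell K_1^{\ell-1}\tau+\tfrac98\rho\le\tfrac14 .
\end{equation}
Fix a continuous cocycle $A'$ with $\|A'-\hat A\|_{\mathrm{sv}}\le\tau$ and let $\Delta=A'-\hat A$. A point $x$ is \emph{good on $[0,t]$} if $\|A'_n(x)^{\pm1}\|\le K$ for $0\le n\le t$.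

\begin{lemma}[Changing the future]\label{lem:comparison}
Let $x=\pi(\omega,0)$ and $y=\pi(\omega',0)$ with $\omega_j=\omega'_j$ for all $j<k$, and let $x$ be good on $[0,t_k]$. Then $A'_{t_k}(y)=A'_{t_k}(x)P$ with $\|P-\mathrm{Id}\|\le\rho$.
\end{lemma}

\begin{proof}
Let $P_n=A'_n(x)^{-1}A'_n(y)$, so $P_0=\mathrm{Id}$. For $0\le n<t_k$,
\[
P_{n+1}=A'_{n+1}(x)^{-1}A'(\sigma^ny)A'_n(x)P_n=(\mathrm{Id}+\epsilon_n)P_n,
\]
where $\epsilon_n=A'_{n+1}(x)^{-1}\bigl[A'(\sigma^ny)-A'(\sigma^nx)\bigr]A'_n(x)$. By \eqref{eq:agree} the bracket equals $\Delta(\sigma^ny)-\Delta(\sigma^nx)$, and the two points agree at the coordinates $|i|<t_k-n$. So $\|\epsilon_n\|\le K^2\,\mathrm{var}_{t_k-n}(\Delta)$ and $\sum_{n<t_k}\|\epsilon_n\|\le K^2\tau$. Expanding the product, $\|P_{t_k}-\mathrm{Id}\|\le\prod_{n<t_k}(1+\|\epsilon_n\|)-1\le e^{K^2\tau}-1$.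
\end{proof}

\begin{lemma}[Control]\label{lem:control}
For every sequence $s_0,s_1,\dots$ in $\{0,1\}$ there are $\omega_0,\omega_1,\dots$ with $\omega_k-s_km\in\{1,\dots,m\}$ and the following property. Let $x^{(k)}=\pi(\omega^{(k)},0)$, where $\omega^{(k)}_j=\omega_j$ for $0\le j<k$ and $\omega^{(k)}_j=1$ for all other $j$. Then for all $k\ge0$
\[
(H_k)\qquad\|A'_{t_k}(x^{(k)})-\mathrm{Id}\|\le\tfrac14\quad\text{and}\quad x^{(k)}\text{ is good on }[0,t_k].
\]
\end{lemma}

\begin{proof}
$(H_0)$ holds because $t_0=0$. Suppose $\omega_0,\dots,\omega_{k-1}$ are chosen and $(H_0),\dots,(H_k)$ hold. Let $g=A'_{t_k}(x^{(k)})$, choose $i\in\{1,\dots,m\}$ by \eqref{eq:moves}, and set $\omega_k=i+s_km$, so that $B_{\omega_k}=B_i$. Write $y=x^{(k+1)}$.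

For $0\le j\le k$ the sequences $\omega^{(j)}$ and $\omega^{(k+1)}$ agree at all indices below $j$, and $x^{(j)}$ is good on $[0,t_j]$. We compare $y$ with $x^{(j)}$ directly, so that no errors add up: Lemma~\ref{lem:comparison} gives $A'_{t_j}(y)=A'_{t_j}(x^{(j)})P_j$ with $\|P_j-\mathrm{Id}\|\le\rho$. By $(H_j)$ and \eqref{eq:tau},
\[
\|A'_{t_j}(y)-\mathrm{Id}\|\le\tfrac14+\tfrac54\rho\le\tfrac12 ,
\]
so $A'_{t_j}(y)$ has norm at most $\frac32$ and its inverse has norm at most $2$. For $t_j\le n\le t_{j+1}$ we have $A'_n(y)=A'_{n-t_j}(\sigma^{t_j}y)A'_{t_j}(y)$ with $n-t_j\le\ell$, so $\|A'_n(y)^{\pm1}\|\le2K_1^\ell=K$. Thus $y$ is good on $[0,t_{k+1}]$.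

Next, $A'_{t_{k+1}}(y)=B'gP_k$ with $B'=A'_{n}(\sigma^{t_k}y)$ and $n=|\Gamma_{\omega_k}|\le\ell$. By \eqref{eq:block}, $B_i=\hat A_n(\sigma^{t_k}y)$. Replacing the $n$ factors of $B_i$ by those of $B'$ one at a time changes the product by at most $K_1^{n-1}\tau$ each time, so $\|B'-B_i\|\le\ell K_1^{\ell-1}\tau$. From
\[
B'gP_k-\mathrm{Id}=(B_ig-\mathrm{Id})+(B'-B_i)gP_k+B_ig(P_k-\mathrm{Id}),
\]
with $\|g\|\le\frac54$, $\|P_k\|\le1+\rho$ and $\|B_ig\|\le\frac98$, we get
\[
\|A'_{t_{k+1}}(y)-\mathrm{Id}\|\le\tfrac18+\tfrac54(1+\rho)\,\ell K_1^{\ell-1}\tau+\tfrac98\rho\le\tfrac14 .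
\]
This proves $(H_{k+1})$.
\end{proof}

Long good segments give two-sided bounded orbits by recentering. Let $Y=Y_{A'}$ be the set defined in Theorem~\ref{thm:more}, with the constant $K$ above. It is closed and $\sigma$-invariant, and its points have bounded orbits, since $\|A'_n(y)^{-1}\|=\|A'_{-n}(\sigma^ny)\|\le K^2$ for $y\in Y$.

\begin{lemma}[Recentering]\label{lem:recenter}
Let $x^k$ be good on $[0,T_k]$ and let $j_k\to\infty$, $T_k-j_k\to\infty$. Then every limit point of the sequence $\sigma^{j_k}x^k$ is in $Y$.
\end{lemma}

\begin{proof}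
Fix $n,j\in\mathbb Z$. For large $k$ both $j_k+j$ and $j_k+j+n$ lie in $[0,T_k]$, so by \eqref{eq:cocycle}
\[
\|A'_n(\sigma^j\sigma^{j_k}x^k)\|=\|A'_{j_k+j+n}(x^k)\,A'_{j_k+j}(x^k)^{-1}\|\le K^2 .
\]
The map $y\mapsto A'_n(\sigma^jy)$ is continuous, so the bound passes to limit points.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The cocycle $\hat A$ of Section~\ref{sec:coding} is locally constant and $\delta$-close to $A$. Let $A'$ be as above and take the points $x^{(k)}$ of Lemma~\ref{lem:control} for any sequence $s$. Since $t_k\ge k\to\infty$, Lemma~\ref{lem:recenter} applies with $T_k=t_k$ and $j_k=\lfloor t_k/2\rfloor$, and a limit point exists by compactness. So $Y\neq\emptyset$ and $A'\in\mathcal B$. By \eqref{eq:svholder}, every $\alpha$-H\"older cocycle $A'$ with $\|A'-\hat A\|_{\mathcal C^\alpha}\le(1-\vartheta^\alpha)\tau$ satisfies $\|A'-\hat A\|_{\mathrm{sv}}\le\tau$. Hence $\hat A\in\mathrm{int}_{\mathcal C^\alpha}\mathcal B$ for every $\alpha>0$.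
\end{proof}

\section{Entropy of the set of bounded orbits}\label{sec:entropy}

We prove Theorem~\ref{thm:more}(1) with $\hat A,\tau,K$ as above and $h=(\log2)/\ell$, none of which depends on $A'$. Recall that the topological entropy of $\sigma$ on a nonempty closed invariant set $Y\subset\Sigma$ is the limit of $\frac1n\log$ of the number of words of length $n$ that occur in points of $Y$. Edge words of length $n$ correspond bijectively to words of length $n+2N_0$ over $\mathcal A$, so we may count the set $\mathcal L_n$ of edge words of length $n$ occurring in points of $Y=Y_{A'}$. The free choices $s_k$ produce exponentially many good segments. These are not segments of points of $Y$, but away from their ends they are locally indistinguishable from such segments.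

\emph{Step 1.} For each $n$ there is $J=J(n)$ such that, if $x$ is good on $[0,T]$ and $J\le j\le T-n-J$, then $e_j(x)\cdots e_{j+n-1}(x)\in\mathcal L_n$. Otherwise, for each $k$ there are $x^k$ good on $[0,T_k]$ and $k\le j_k\le T_k-n-k$ such that the word of $x^k$ at times $j_k,\dots,j_k+n-1$ is not in $\mathcal L_n$. Along a subsequence this word is constant and $\sigma^{j_k}x^k$ converges. The limit is in $Y$ by Lemma~\ref{lem:recenter} and shows this word at times $0,\dots,n-1$, a contradiction.

\emph{Step 2.} Let $T\ge1$ and $k=\lfloor T/\ell\rfloor$. For a sequence $s$ let $x^s$ be the point $x^{(T)}$ of Lemma~\ref{lem:control}. It is good on $[0,t_T]\supset[0,T]$. Its first $k$ words $\Gamma_{\omega_0},\dots,\Gamma_{\omega_{k-1}}$ occupy the times $[0,t_k)$, and $t_k\le k\ell\le T$. Since the $\Gamma_i$ form a prefix code and a word starts at time $0$, the edge word $e_0(x^s)\cdots e_{T-1}(x^s)$ determines $\omega_0,\dots,\omega_{k-1}$ one after the other. It then determines $s_0,\dots,s_{k-1}$, because $s_j=0$ exactly when $\omega_j\le m$. So at least $2^{\lfloor T/\ell\rfloor}$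 distinct edge words of length $T$ arise.

\emph{Step 3.} Fix $n$, let $J=J(n)$ and let $T$ be large. Consider the time blocks $[jn,(j+1)n)$ with $J\le jn\le T-n-J$. By Step 1 each carries a word of $\mathcal L_n$, and there are at most $T/n$ of them. They fill an interval that starts before $J+n$ and ends after $T-n-J$, so at most $2J+2n$ times of $[0,T)$ remain. If $G$ has $\nu$ edges,
\[
2^{\lfloor T/\ell\rfloor}\le(\#\mathcal L_n)^{T/n}\,\nu^{\,2J+2n}.
\]
Taking logarithms, dividing by $T$ and letting $T\to\infty$ gives $\frac1n\log\#\mathcal L_n\ge(\log2)/\ell$ for every $n$. Hence the entropy of $\sigma|_Y$ is at least $h$. \qed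

\section{The three obstructions are robust}\label{sec:converse}

Theorem~\ref{thm:main} gives $\mathcal N\subset\overline{\mathrm{int}_{\mathcal C^\alpha}\mathcal B}^{\,\mathcal C^0}\subset\overline{\mathcal B}^{\,\mathcal C^0}$. Theorem~\ref{thm:more}(2) therefore follows from the next proposition, which says that $\overline{\mathcal B}^{\,\mathcal C^0}\subset\mathcal N$.

\begin{proposition}\label{prop:converse}
Every $A\in\mathcal D\cup\mathcal V^-\cup\mathcal V^+$ has a $\mathcal C^0$-neighborhood disjoint from $\mathcal B$.
\end{proposition}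

\begin{proof}
\emph{Volume.} For fixed $n$ the map $A\mapsto A_n$ is $\mathcal C^0$-continuous, so $\mathcal V^+$ and $\mathcal V^-$ are open. It is enough to see that they are disjoint from $\mathcal B$. If $\inf_x|\det A_n(x)|=c>1$, then $\|A_{kn}(x)\|^d\ge|\det A_{kn}(x)|\ge c^k\to\infty$ for every $x$. If $\sup_x|\det A_n(x)|=c<1$, then $\|A_{kn}(x)^{-1}\|^d\ge|\det A_{kn}(x)|^{-1}\ge c^{-k}\to\infty$.

\emph{Domination.} Let $A\in\mathcal D$ with splitting $E\oplus F$ and constants $C,\lambda$. A nearby cocycle $A'$ does not preserve $E$ and $F$, but it preserves cones around them, and this suffices to find two unit vectors whose images have exponentially small ratio. For a vector $u$ at $x$ write $u=u^E+u^F$ with $u^E\in E(x)$ and $u^F\in F(x)$. By continuity and compactness there is $\Pi\ge1$ with $\|u^E\|,\|u^F\|\le\Pi\|u\|$ at all points. Choose $N\ge1$ with $C\lambda^N\le\frac18$.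

For a cocycle $A'$, decompose $A'_N(x)$ into blocks $Z_{EE},Z_{EF},Z_{FE},Z_{FF}$ with respect to $E(x)\oplus F(x)\to E(\sigma^Nx)\oplus F(\sigma^Nx)$, so that the image $u'$ of $u$ has $u'^E=Z_{EE}u^E+Z_{EF}u^F$ and $u'^F=Z_{FE}u^E+Z_{FF}u^F$. Let $\mathfrak m(x)$ be the minimum of $\|Z_{FF}v\|$ over unit vectors $v\in F(x)$. For $A'=A$ the off-diagonal blocks vanish, the corresponding minimum $\mathfrak m^0(x)=\|A_N(x)^{-1}|_{F(\sigma^Nx)}\|^{-1}$ is at least some constant $\mathfrak m_*>0$, and domination gives $\|Z_{EE}\|\le\frac18\mathfrak m^0(x)$. Let $A'$ be so close to $A$ that $\Pi\,\|A'_N-A_N\|_{\mathcal C^0}\le\frac1{10}\mathfrak m_*$. Each block then moves by at most $\frac1{10}\mathfrak m^0(x)$, so $\mathfrak m\ge\frac9{10}\mathfrak m^0$, and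
\[
\|Z_{EE}\|\le\bigl(\tfrac18+\tfrac1{10}\bigr)\mathfrak m^0=\tfrac9{40}\mathfrak m^0\le\tfrac14\mathfrak m,\qquad\|Z_{EF}\|,\|Z_{FE}\|\le\tfrac1{10}\mathfrak m^0\le\tfrac18\mathfrak m .
\]
Suppose such an $A'$ has a bounded orbit, say $\|A'_n(y)^{\pm1}\|\le\Theta$ for all $n$. Put $y_k=\sigma^{kN}y$ and $\mathfrak m_k=\mathfrak m(y_k)$.

\emph{The cone around $F$ is forward invariant.} Let $u\neq0$ at $y_k$ satisfy $\|u^E\|\le\|u^F\|$, and let $u'=A'_N(y_k)u$. Then
\begin{equation}\label{eq:cone}
\|u'^F\|\ge\bigl(1-\tfrac18\bigr)\mathfrak m_k\|u^F\|,\qquad\|u'^E\|\le\bigl(\tfrac14+\tfrac18\bigr)\mathfrak m_k\|u^F\|<\|u'^F\| .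
\end{equation}
Starting from a unit vector $u_0\in F(y)$ and iterating, $u_n=A'_{nN}(y)u_0$ satisfies $\Pi\|u_n\|\ge\|u_n^F\|\ge\prod_{k<n}\frac78\mathfrak m_k$.

\emph{The cone around $E$ is backward invariant.} By \eqref{eq:cone}, if $u'=A'_N(y_k)u\neq0$ has $\|u'^F\|\le\|u'^E\|$, then $\|u^F\|<\|u^E\|$. Fix $n$, take $0\neq w_n\in E(y_n)$, and let $w_k=A'_{(n-k)N}(y_k)^{-1}w_n$ for $0\le k\le n$, normalized by $\|w_0\|=1$. By downward induction $\|w_k^F\|\le\|w_k^E\|$ for all $k$, so $\|w_{k+1}^E\|\le(\frac14+\frac18)\mathfrak m_k\|w_k^E\|$. Hence $\|w_n\|=\|w_n^E\|\le\Pi\prod_{k<n}\frac38\mathfrak m_k$.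

The unit vectors $w_0$, which depends on $n$, and $u_0$ thus satisfy
\[
\Theta^{-2}\le\frac{\|A'_{nN}(y)w_0\|}{\|A'_{nN}(y)u_0\|}=\frac{\|w_n\|}{\|u_n\|}\le\Pi^2\Bigl(\frac37\Bigr)^{n},
\]
which is false for large $n$. So no such $A'$ lies in $\mathcal B$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{NRR}
Meysam Nassiri, Hesam Rajabzadeh and Zahra Reshadat,
\emph{Cocycles with Quasi-Conformality I: Stability and abundance},
arXiv:2408.13921 (2024).

\end{thebibliography}
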